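\title{Quantization of triangular dynamical $r$-matrices over an arbitrary base}

\begin{abstract}
Let $\mathfrak h$ be an arbitrary subalgebra of a finite-dimensional real Lie algebra $\mathfrak g$. We prove that every classical triangular dynamical $r$-matrix $r:\mathfrak h^*\to\wedge^2\mathfrak g$ is quantizable, which answers a question of Xu. The quantization has the form $R=F_{21}^{-1}*F_{12}$ for a dynamical twist $F$. We also show that formal triangular dynamical $r$-matrices modulo gauge equivalence are in bijection with dynamical twists modulo equivalence. The proof applies Kontsevich's formality morphism in exponential coordinates on the group. In these coordinates the difference of the left- and the right-invariant vector field of an element of $\mathfrak g$ is linear, and this makes the quantization compatible with the action of $\mathfrak h$ and with the moment map, without any reductivity assumption.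
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathfrak g$ be a finite-dimensional real Lie algebra with a Lie group $G$, let $\mathfrak h\subset\mathfrak g$ be a Lie subalgebra, not necessarily abelian, and let $H\subset G$ be the corresponding connected Lie subgroup. The group $H$ acts on $\mathfrak h^*$ by the coadjoint action, and on $\mathfrak g$, $U(\mathfrak g)$ and their tensor powers by the diagonal adjoint action. Fix a basis $h_1,\dots,h_l$ of $\mathfrak h$ with $[h_i,h_j]=\sum_kc_{ij}^kh_k$, let $\lambda_1,\dots,\lambda_l$ be the corresponding linear coordinates on $\mathfrak h^*$, and put $\partial_i=\partial/\partial\lambda_i$. For $y\in U(\mathfrak g)$ we write $y^{(k)}$ for $y$ placed in the $k$-th tensor factor, and for $t\in U(\mathfrak g)^{\otimes2}$ we use the leg notation $t_{12},t_{13},t_{23}$; the flip of $t$ is $t_{21}$ or $t^{21}$. We regard $\wedge^2\mathfrak g$ as the space of antisymmetric tensors in $\mathfrak g\otimes\mathfrak g$.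

A \emph{classical triangular dynamical $r$-matrix} is a smooth $H$-equivariant map $r:\mathfrak h^*\to\wedge^2\mathfrak g$ that satisfies the classical dynamical Yang--Baxter equation
\begin{equation}\label{eq:cdybe}
[r_{12},r_{13}]+[r_{12},r_{23}]+[r_{13},r_{23}]=\sum_{i=1}^l\Big(h_i^{(1)}\partial_ir_{23}-h_i^{(2)}\partial_ir_{13}+h_i^{(3)}\partial_ir_{12}\Big).
\end{equation}
For $\mathfrak h=0$ this is the classical Yang--Baxter equation for a constant $r$; in general the dependence on $\lambda$ compensates for the failure of that equation.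

The quantum equation needs three conventions. For a sequence $I=(i_1,\dots,i_n)$ of indices in $\{1,\dots,l\}$ put $|I|=n$, $\partial_I=\partial_{i_1}\cdots\partial_{i_n}$ and $h_I=h_{i_1}\cdots h_{i_n}$. For a function $K$ with values in $U(\mathfrak g)^{\otimes3}$, the \emph{shift} is the formal Taylor expansion
\[
K(\lambda+\hbar h^{(k)})=\sum_I\frac{\hbar^{|I|}}{|I|!}\,\partial_IK(\lambda)\,h_I^{(k)} .
\]
Next, $\star$ is the PBW (Gutt) star product on $C^\infty(\mathfrak h^*)[\![\hbar]\!]$, normalized by $\lambda_i\star\lambda_j-\lambda_j\star\lambda_i=\hbar\sum_kc_{ij}^k\lambda_k$; its definition is recalled in Section~\ref{sec:twists}. Finally, $*$ is the product on $(C^\infty(\mathfrak h^*)\otimes U(\mathfrak g)^{\otimes n})[\![\hbar]\!]$ obtained as the tensor product of the algebras $(C^\infty(\mathfrak h^*)[\![\hbar]\!],\star)$ and $U(\mathfrak g)^{\otimes n}$; thus functions of $\lambda$ commute with elements of $U(\mathfrak g)^{\otimes n}$.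

A \emph{quantization} of $r$ is an $H$-equivariant element
\[
R(\lambda)=1+\hbar r(\lambda)+O(\hbar^2)\in(C^\infty(\mathfrak h^*)\otimes U(\mathfrak g)\otimes U(\mathfrak g))[\![\hbar]\!]
\]
that satisfies the generalized quantum dynamical Yang--Baxter equation (Gervais--Neveu--Felder equation)
\begin{equation}\label{eq:qdybe}
R_{12}(\lambda)*R_{13}(\lambda+\hbar h^{(2)})*R_{23}(\lambda)=R_{23}(\lambda+\hbar h^{(1)})*R_{13}(\lambda)*R_{12}(\lambda+\hbar h^{(3)}),
\end{equation}
and $r$ is \emph{quantizable} if it has a quantization.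

Expand \eqref{eq:qdybe} in $\hbar$. At order $\hbar$ it holds for every $r$. At order $\hbar^2$ the contributions of the $\hbar^2$-coefficient of $R$ cancel, $\star$ contributes only the pointwise product, and what remains is
\begin{multline*}
r_{12}r_{13}+r_{12}r_{23}+r_{13}r_{23}+\sum_ih_i^{(2)}\partial_ir_{13}\\=r_{23}r_{13}+r_{23}r_{12}+r_{13}r_{12}+\sum_i\big(h_i^{(1)}\partial_ir_{23}+h_i^{(3)}\partial_ir_{12}\big),
\end{multline*}
which is \eqref{eq:cdybe}. So the classical equation is the first obstruction to the existence of $R$, and one asks whether there are others. This is the question posed in \cite{Xu}: \emph{is every classical triangular dynamical $r$-matrix quantizable?} The answer is yes.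

\subsection{Results}

All definitions make sense when $\mathfrak h^*$ is replaced by an $H$-invariant open set $\Lambda\subset\mathfrak h^*$. We work in this generality, which costs nothing and admits solutions with poles (Example~\ref{ex:heis}); the question is the case $\Lambda=\mathfrak h^*$. Put $\mathcal A=C^\infty(\Lambda)$.

The action $(h\cdot f)(\lambda)=f(h^{-1}\lambda)$ of $H$ on $\mathcal A$ differentiates to the vector fields $\mathrm{coad}_i=\sum_{j,k}c_{ij}^k\lambda_k\partial_j$. An element of $\mathcal A\otimes U(\mathfrak g)^{\otimes n}$ is \emph{$\mathfrak h$-invariant} if it is killed by all $\mathrm{coad}_i+\mathrm{ad}_{h_i}$, with $\mathrm{ad}_{h_i}$ acting diagonally; a superscript $\mathfrak h$ denotes invariants. Such an element is a smooth map from $\Lambda$ to a finite-dimensional $\mathrm{Ad}$-stable subspace of $U(\mathfrak g)^{\otimes n}$, and $H$ is connected, so $\mathfrak h$-invariance is the same as $H$-equivariance.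

Let $\Delta$ and $\varepsilon$ be the coproduct and the counit of $U(\mathfrak g)$. A \emph{dynamical twist} is an $\mathfrak h$-invariant element $F=1+O(\hbar)$ of $(\mathcal A\otimes U(\mathfrak g)^{\otimes2})[\![\hbar]\!]$ that is \emph{counital}, i.e.\ $(\varepsilon\otimes1)F=(1\otimes\varepsilon)F=1$, and satisfies
\begin{equation}\label{eq:twist}
F_{12,3}(\lambda)*F_{12}(\lambda+\hbar h^{(3)})=F_{1,23}(\lambda)*F_{23}(\lambda),
\end{equation}
where $F_{12,3}=(\Delta\otimes1)F$ and $F_{1,23}=(1\otimes\Delta)F$.

\begin{theorem}\label{thm:A}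
For every classical triangular dynamical $r$-matrix $r:\Lambda\to\wedge^2\mathfrak g$ there is a dynamical twist $F=1+\hbar F_1+\cdots$ with $F_1-F_1^{21}=r$. Then $R=F_{21}^{-1}*F_{12}$ is a quantization of $r$; moreover $R_{21}*R=1$ and $(\varepsilon\otimes1)R=(1\otimes\varepsilon)R=1$.
\end{theorem}

Both \eqref{eq:cdybe} and \eqref{eq:twist} have a geometric meaning on $\Lambda\times G$. Let $\xi^L$ be the left-invariant vector field of $\xi\in\mathfrak g$ and put $(\xi\otimes\zeta)^L(g_1,g_2)=(\xi^Lg_1)(\zeta^Lg_2)$. Let $\pi_r$ be the bivector field whose bracket is given, for functions $g,g_1,g_2$ on $G$, by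
\begin{equation}\label{eq:poisson}
\{\lambda_i,\lambda_j\}=\sum_kc_{ij}^k\lambda_k,\qquad\{\lambda_i,g\}=h_i^Lg,\qquad\{g_1,g_2\}=r(\lambda)^L(g_1,g_2).
\end{equation}
Thus $\pi_r=\pi_0+r^L$, where $\pi_0$ is the bivector for $r=0$. For $\mathfrak h$-invariant $r$, equation \eqref{eq:cdybe} is the Jacobi identity of $\pi_r$ (Proposition~\ref{prop:poisson}), and \eqref{eq:twist} is the associativity of a star product built from $F$ (Proposition~\ref{prop:dictionary}). The method of proof of Theorem~\ref{thm:A} also classifies twists. For $\psi\in\mathcal A\otimes\mathfrak g$ let $\mathrm{ad}\,\psi^L$ be the Lie derivative along the vector field $\psi^L$.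

\begin{theorem}\label{thm:B}
There is a bijection between
\begin{itemize}
\item formal dynamical $r$-matrices $r_\hbar=\sum_{n\ge0}\hbar^nr_n$, that is, series with $r_n\in(\mathcal A\otimes\wedge^2\mathfrak g)^{\mathfrak h}$ that satisfy \eqref{eq:cdybe}, modulo the formal gauge group $\exp\big(\hbar(\mathcal A\otimes\mathfrak g)^{\mathfrak h}[\![\hbar]\!]\big)$ acting by $\pi_0+r_\hbar^L\mapsto e^{\mathrm{ad}\,\psi^L}(\pi_0+r_\hbar^L)$, and
\item dynamical twists modulo the relation: $F\sim F'$ if and only if
\[
\Delta T*F=F'*T_1(\lambda+\hbar h^{(2)})*T_2(\lambda)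
\]
for some $T\in1+\hbar(\mathcal A\otimes U(\mathfrak g))^{\mathfrak h}[\![\hbar]\!]$ with $\varepsilon(T)=1$, where $T_1,T_2$ denote $T$ in leg $1$, $2$.
\end{itemize}
If $[r_\hbar]$ corresponds to $[F]$, then $F_1-F_1^{21}=r_0$.
\end{theorem}

No invariant complement of $\mathfrak h$, reductivity, nondegeneracy of $r$, or closedness of $H$ is used, and $G$ enters only through $\mathfrak g$. The external inputs are Kontsevich's local formality theorem and, for Theorem~\ref{thm:B} only, the Hochschild--Kostant--Rosenberg (HKR) theorem and the filtered Goldman--Millson theorem.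

\subsection{The method}

The bivector $\pi_r$ is invariant under left translations of $G$, and the functions $\lambda_i$ form a moment map: their Hamiltonian vector fields $X_i=\mathrm{coad}_i+h_i^L$ define an action of $\mathfrak h$. Section~\ref{sec:model} shows that a dynamical twist is, up to equivalence, a star product on $\Lambda\times G$ with the quantum form of these two properties: it is left-invariant, and there are functions $J_i=\lambda_i+O(\hbar)$ whose star commutator is exactly $\hbar X_i$.

Since the formality theorem quantizes every Poisson bivector, one expects the answer yes. The difficulty is to keep the symmetry. An order-by-order correction must solve linear equations inside spaces of $\mathfrak h$-invariants, and for general $\mathfrak h$ invariant splittings do not exist: if $\mathfrak g$ is spanned by $h,e$ with $[h,e]=e$, then $\mathfrak h=\mathbb Re$ has no invariant complement, because $[e,h+ce]=-e$.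

The formality morphism does respect \emph{linear} vector fields, in a strong sense. Neither $X_i$ nor the right-invariant fields $\xi^R$, which generate left translations, are linear. But in exponential coordinates on $G$ the difference $Y_i=X_i-h_i^R$ is. We therefore encode the fields $\xi^R$, the bivector $\pi_r$ and the moment map in one element $M$ whose curvature consists of the $Y_i$ only. Formality reproduces this curvature exactly; the formal Poincar\'e lemma, whose radial homotopy commutes with linear fields, then restores left-invariance (Sections~\ref{sec:formality} and~\ref{sec:quant}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:class}.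

\section{Twists and $R$-matrices}\label{sec:twists}

We shall often use the following \emph{testing principle}: a polydifferential operator of finite order that vanishes on polynomial arguments is zero, since polynomials realize all finite jets at every point. Hence an identity between $\hbar$-series of such operators may be checked on polynomials.

Let $U_\hbar(\mathfrak h)$ be the quotient of the tensor algebra $T(\mathfrak h)[\hbar]$ by the relations $\xi\zeta-\zeta\xi=\hbar[\xi,\zeta]$. For $t\in\mathbb R^l$ write $t\cdot\lambda=\sum t_i\lambda_i$ and $t\cdot h=\sum t_ih_i$. By the PBW theorem the \emph{symmetrization} $(t\cdot\lambda)^n\mapsto(t\cdot h)^n$ is an $\mathbb R[\hbar]$-linear bijection from polynomials on $\mathfrak h^*$ with coefficients in $\mathbb R[\hbar]$ onto $U_\hbar(\mathfrak h)$, and $\star$ is the transported product. In particular polynomials are generated by the $\lambda_i$ under $\star$. By the Baker--Campbell--Hausdorff formula, $e^{s\cdot\lambda}\star e^{t\cdot\lambda}$ is $e^{(s+t)\cdot\lambda}$ times a series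 in $\hbar$ whose coefficients are polynomials in $s,t,\lambda$. Replacing $s$ and $t$ by derivatives shows that $\star$ is a series of bidifferential operators, so it extends to $\mathcal A[\![\hbar]\!]$.

\begin{lemma}\label{lem:pbw}
\textup{(a)} For $f\in\mathcal A$ we have $\lambda_i\star f-f\star\lambda_i=\hbar\,\mathrm{coad}_if$. In particular $\mathrm{coad}_i$ is a derivation of $\star$.

\textup{(b)} The shift $f\mapsto f(\lambda+\hbar h)=\sum_I\frac{\hbar^{|I|}}{|I|!}\partial_If\,h_I$ is an algebra homomorphism $(\mathcal A[\![\hbar]\!],\star)\to((\mathcal A\otimes U(\mathfrak h))[\![\hbar]\!],*)$.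
\end{lemma}

\begin{proof}
It suffices to treat polynomials. (a) For $\xi=t\cdot h$ the commutator of $h_i$ with $\xi^n$ in $U_\hbar(\mathfrak h)$ is $\hbar\sum_{j}\xi^j[h_i,\xi]\xi^{n-1-j}$, which is the symmetrization of $\hbar\,\mathrm{coad}_i(t\cdot\lambda)^n$.

(b) The elements $\tilde h_i=h_i\otimes1+\hbar\,1\otimes h_i$ of $U_\hbar(\mathfrak h)\otimes U(\mathfrak h)$ satisfy $\tilde h_i\tilde h_j-\tilde h_j\tilde h_i=\hbar\sum_kc_{ij}^k\tilde h_k$, so $h_i\mapsto\tilde h_i$ extends to a homomorphism on $U_\hbar(\mathfrak h)$. It sends $(t\cdot h)^n$ to $\sum_k\binom nk(t\cdot h)^{n-k}\otimes\hbar^k(t\cdot h)^k$, which corresponds to the shift of $(t\cdot\lambda)^n$.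
\end{proof}

\begin{proposition}\label{prop:R}
Let $F$ be a dynamical twist and $R=F_{21}^{-1}*F_{12}$. Then $R$ is $\mathfrak h$-invariant and counital, satisfies \eqref{eq:qdybe} and $R_{21}*R=1$, and $R=1+\hbar(F_1-F_1^{21})+O(\hbar^2)$.
\end{proposition}

\begin{proof}
Permuting tensor legs is an automorphism of $*$. So \eqref{eq:twist} gives, for $\{i,j,k\}=\{1,2,3\}$, two expressions for one element:
\[
\mathbb F_{ijk}:=F_{ij,k}(\lambda)*F_{ij}(\lambda+\hbar h^{(k)})=F_{i,jk}(\lambda)*F_{jk}(\lambda).
\]
Since $\Delta$ is cocommutative, $F_{ij,k}=F_{ji,k}$ and $F_{i,jk}=F_{i,kj}$. By Lemma~\ref{lem:pbw}(b), $K\mapsto K_{ij}(\lambda+\hbar h^{(k)})$ is a homomorphism for $*$. Using the first expression to transpose the first two indices and the second to transpose the last two, we get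
\[
\mathbb F_{jik}^{-1}*\mathbb F_{ijk}=R_{ij}(\lambda+\hbar h^{(k)}),\qquad\mathbb F_{ikj}^{-1}*\mathbb F_{ijk}=R_{jk}(\lambda).
\]
There are two ways to pass from $123$ to $321$ by three such transpositions:
\begin{align*}
(\mathbb F_{321}^{-1}*\mathbb F_{312})*(\mathbb F_{312}^{-1}*\mathbb F_{132})*(\mathbb F_{132}^{-1}*\mathbb F_{123})&=R_{12}*R_{13}(\lambda+\hbar h^{(2)})*R_{23},\\
(\mathbb F_{321}^{-1}*\mathbb F_{231})*(\mathbb F_{231}^{-1}*\mathbb F_{213})*(\mathbb F_{213}^{-1}*\mathbb F_{123})&=R_{23}(\lambda+\hbar h^{(1)})*R_{13}*R_{12}(\lambda+\hbar h^{(3)}).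
\end{align*}
Both left sides equal $\mathbb F_{321}^{-1}*\mathbb F_{123}$, which proves \eqref{eq:qdybe}.

By Lemma~\ref{lem:pbw}(a), $\mathrm{coad}_i+\mathrm{ad}_{h_i}$ is a derivation of $*$; it commutes with the flip. Hence $F_{21}$, $F_{21}^{-1}$ and $R$ are invariant. The maps $\varepsilon\otimes1$ and $1\otimes\varepsilon$ are homomorphisms, so $R$ is counital. Finally $R_{21}*R=F_{12}^{-1}*F_{21}*F_{21}^{-1}*F_{12}=1$, and the first-order term is read off from the definition.
\end{proof}

\begin{example}\label{ex:heis}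
Let $\mathfrak g$ be the Heisenberg algebra with basis $e_+,e_-,h$, where $[e_+,e_-]=h$ is central, and let $\mathfrak h=\mathbb Rh$. Invariance is automatic and $\star$ is the pointwise product. For $t=e_+\otimes e_--e_-\otimes e_+$ one has $[t_{12},t_{13}]=h^{(1)}t_{23}$, $[t_{12},t_{23}]=-h^{(2)}t_{13}$, $[t_{13},t_{23}]=h^{(3)}t_{12}$. So $r=\phi(\lambda)t$ satisfies \eqref{eq:cdybe} if and only if $\phi'=\phi^2$. On all of $\mathfrak h^*$ only $\phi=0$ solves this, but on $\Lambda=\{\lambda\ne0\}$ we have $r=-\lambda^{-1}t$. We claim that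
\[
F=\exp\Big(-\frac{\hbar}{\lambda+\hbar h^{(2)}}\;e_+\otimes e_-\Big)
\]
is a dynamical twist. It is counital, and $F_1-F_1^{21}=r$. Put $x=e_+^{(1)}e_-^{(2)}$, $y=e_+^{(2)}e_-^{(3)}$, $z=e_+^{(1)}e_-^{(3)}$. Then $[y,x]=h^{(2)}z$, and $z$ commutes with $x$ and $y$. With the central elements $\nu=\lambda+\hbar h^{(3)}$, $\alpha=-\hbar/\nu$, $\beta=-\hbar/(\nu+\hbar h^{(2)})$, the two sides of \eqref{eq:twist} are $e^{\alpha(y+z)}e^{\beta x}$ and $e^{\beta(x+z)}e^{\alpha y}$. Since $e^{\alpha y}e^{\beta x}=e^{\beta x}e^{\alpha y}e^{\alpha\beta h^{(2)}z}$, they agree if $\alpha+\alpha\beta h^{(2)}=\beta$, and this holds because $1/\alpha-1/\beta=h^{(2)}$.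
\end{example}

\section{Twists as star products on $\Lambda\times G$}\label{sec:model}

\subsection{The formal model}

Only the formal neighborhood of the identity of $G$ matters, and we describe it in exponential coordinates. Extend $h_1,\dots,h_l$ to a basis $e_1,\dots,e_N$ of $\mathfrak g$, so $e_i=h_i$ for $i\le l$, write $[e_a,e_b]=\sum_dc_{ab}^de_d$, and let $x^1,\dots,x^N$ be the linear coordinates of $x=\sum x^ae_a$. Put
\[
W=\mathfrak h^*\oplus\mathfrak g,\qquad\mathcal F=\mathbb R[\![x^1,\dots,x^N]\!],\qquad\mathcal O=\mathcal A[\![x^1,\dots,x^N]\!].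
\]
Throughout, $f$ denotes elements of $\mathcal A$, $g$ elements of $\mathcal F$, and $a,b,c$ without further mention elements of $\mathcal O$. Polydifferential operators on $\mathcal O$ have finite order and coefficients in $\mathcal O$. The testing principle holds for them; in particular identities may be checked on products $gf$.

For $\xi\in\mathfrak g$ let $\xi^L,\xi^R$ be the Taylor expansions at $0$ of the left- and right-invariant vector fields, generated by right and by left multiplication by $\exp(t\xi)$. The formula for the differential of $\exp$ gives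
\[
\xi^L(x)=\frac{\mathrm{ad}\,x}{1-e^{-\mathrm{ad}\,x}}\,\xi,\qquad\xi^R(x)=\frac{\mathrm{ad}\,x}{e^{\mathrm{ad}\,x}-1}\,\xi,
\]
and $[\xi^L,\zeta^L]=[\xi,\zeta]^L$, $[\xi^R,\zeta^R]=-[\xi,\zeta]^R$, $[\xi^L,\zeta^R]=0$. Since $\frac z{1-e^{-z}}-\frac z{e^z-1}=z$, the difference $\xi^L-\xi^R$ is the \emph{linear} vector field $x\mapsto[x,\xi]$: it generates conjugation, which $\exp$ linearizes. For instance, if $[h,e]=e$, $x=x^1h+x^2e$ and $\varphi(z)=z/(1-e^{-z})$, then $(\mathrm{ad}\,x)^nh=-x^2(x^1)^{n-1}e$ for $n\geq1$, so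
\[
h^L=\partial_{x^1}-x^2\,\frac{\varphi(x^1)-1}{x^1}\,\partial_{x^2},\qquad h^R=\partial_{x^1}-x^2\,\frac{\varphi(x^1)-x^1-1}{x^1}\,\partial_{x^2},
\]
and only the difference $-x^2\partial_{x^2}$ is linear. Put
\begin{equation}\label{eq:XY}
X_i=\mathrm{coad}_i+h_i^L,\qquad Y_i=X_i-h_i^R=\mathrm{coad}_i+(h_i^L-h_i^R).
\end{equation}
Then $Y_i$ is a linear vector field on $W$.

Extend $\xi\mapsto\xi^L$ to an algebra homomorphism on $U(\mathfrak g)$, and let $K=\sum_\alpha\phi_\alpha\,y_\alpha\otimes\cdots\otimes z_\alpha\in\mathcal A\otimes U(\mathfrak g)^{\otimes n}$ act by $K^L(g_1,\dots,g_n)=\sum_\alpha\phi_\alpha(y_\alpha^Lg_1)\cdots(z_\alpha^Lg_n)$. The Leibniz rule reads $y^L(g_1g_2)=\Delta(y)^L(g_1,g_2)$. Both $e_a^L$ and $e_a^R$ equal $\partial_{x^a}$ at $x=0$, so each family is a frame for the $x$-directions over $\mathcal O$. This has two consequences. The common kernel of the $\xi^R$ in $\mathcal O$ is $\mathcal A$. And, by induction on the order, the products of ordered monomials in the $e_a^L$ with monomials in the $\partial_i$ form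 an $\mathcal O$-basis of the differential operators; their tensor products form a basis of the polydifferential operators. All these basis elements commute with the $\xi^R$. We call a polydifferential operator or polyvector field \emph{left-invariant} if it commutes with all $\xi^R$; this holds if and only if its coefficients in the frame $(e_a^L,\partial_i)$ lie in $\mathcal A$. Therefore:
\begin{equation}\label{eq:faithful}
\begin{minipage}{0.85\textwidth}
The restriction to $\mathcal F^n$ of a left-invariant operator with $n$ arguments is $K^L$ for some $K\in\mathcal A\otimes U(\mathfrak g)^{\otimes n}$, and $K$ is determined by $K^L$.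
\end{minipage}
\end{equation}
Moreover, writing $\Delta^{(n)}h_i=\sum_kh_i^{(k)}$,
\begin{equation}\label{eq:Xinv}
X_iK^L(g_1,\dots,g_n)-\sum_kK^L(\dots,X_ig_k,\dots)=\big(\mathrm{coad}_iK+[\Delta^{(n)}h_i,K]\big)^L(g_1,\dots,g_n),
\end{equation}
so $K$ is $\mathfrak h$-invariant if and only if the left side vanishes for all $i$.

From now on $\pi_r$ is the left-invariant bivector on $\mathcal O$ defined by \eqref{eq:poisson} with $g,g_1,g_2\in\mathcal F$. Note that $\{\lambda_i,\cdot\}=X_i$.

\begin{proposition}\label{prop:poisson}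
Let $r\in(\mathcal A\otimes\wedge^2\mathfrak g)^{\mathfrak h}$, or let $r$ be an $\hbar$-series of such elements. Then $\pi_r$ is Poisson if and only if $r$ satisfies \eqref{eq:cdybe}.
\end{proposition}

\begin{proof}
The Jacobiator is a trivector, so it suffices to test it on the $\lambda_i$ and on elements of $\mathcal F$. On $(\lambda_i,\lambda_j,\lambda_k)$ it vanishes by the Jacobi identity of $\mathfrak h$, and on $(\lambda_i,\lambda_j,g)$ because $[h_i^L,h_j^L]=\sum c_{ij}^kh_k^L$. On $(\lambda_i,g_1,g_2)$ it is, up to sign, the left side of \eqref{eq:Xinv} for $K=r$, which vanishes by invariance. For three elements of $\mathcal F$, use $\{fg,g_3\}=f\{g,g_3\}+g\sum_i\partial_if\,h_i^Lg_3$ to see that $\{\{g_1,g_2\},g_3\}$ is the action of $(r_{13}+r_{23})r_{12}+\sum_ih_i^{(3)}\partial_ir_{12}$. The cyclic permutations contribute $(r_{21}+r_{31})r_{23}+\sum_ih_i^{(1)}\partial_ir_{23}$ and $(r_{32}+r_{12})r_{31}+\sum_ih_i^{(2)}\partial_ir_{31}$. With $r_{ji}=-r_{ij}$ the sum is the right side of \eqref{eq:cdybe} minus the left side. Now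 use \eqref{eq:faithful}.
\end{proof}

The quantum counterpart of a left-invariant Poisson structure with moment map $\lambda$ is the following.

\begin{definition}\label{def:ham}
A \emph{Hamiltonian star product} is a pair $(\diamond,J)$, where $\diamond$ is an associative product on $\mathcal O[\![\hbar]\!]$ given by a series of left-invariant bidifferential operators with $a\diamond b=ab+O(\hbar)$, and $J_1,\dots,J_l\in\mathcal A[\![\hbar]\!]$ satisfy $J_i=\lambda_i+O(\hbar)$ and
\begin{equation}\label{eq:qmm}
J_i\diamond a-a\diamond J_i=\hbar X_ia\quad(a\in\mathcal O),\qquad X_iJ_j=\sum_kc_{ij}^kJ_k .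
\end{equation}
\end{definition}

For such a product the $\xi^R$ are derivations, so their common kernel $\mathcal A[\![\hbar]\!]$ is a subalgebra; and the $X_i$ are derivations, being inner derivations divided by $\hbar$.

\subsection{The product attached to a twist}

We first describe how functions of $\lambda$ should multiply other functions from the left and from the right. For $f\in\mathcal A[\![\hbar]\!]$ put
\[
f\triangleright(gf')=\sum_I\frac{\hbar^{|I|}}{|I|!}\,(h_I^Lg)\,(\partial_If\star f'),\qquad(gf')\triangleleft f=g\,(f'\star f).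
\]
These are series of bidifferential operators in $f$ and $a=gf'$. The first is the action of the shift $f(\lambda+\hbar h)$, with $\mathcal A$ acting by left $\star$-multiplication and $U(\mathfrak h)$ through $L$. By Lemma~\ref{lem:pbw}(b), $\triangleright$ is a left action of $(\mathcal A[\![\hbar]\!],\star)$; it commutes with the right action $\triangleleft$. Note $gf=g\triangleleft f$ and $f\triangleright1=f$. By Lemma~\ref{lem:pbw}(a),
\begin{equation}\label{eq:lr}
\lambda_i\triangleright a=a\triangleleft\lambda_i+\hbar X_ia .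
\end{equation}
Writing $\hbar X_i$ as the difference of the two actions of $\lambda_i$ and using Lemma~\ref{lem:pbw}(a) again, we get
\begin{equation}\label{eq:Xrules}
X_i(f\triangleright a)=(\mathrm{coad}_if)\triangleright a+f\triangleright X_ia,\qquad X_i(a\triangleleft f)=X_ia\triangleleft f+a\triangleleft\mathrm{coad}_if .
\end{equation}
For $F=1+O(\hbar)$ in $(\mathcal A\otimes U(\mathfrak g)^{\otimes2})[\![\hbar]\!]$ define a series $\bullet_F$ of left-invariant bidifferential operators, equal to the pointwise product modulo $\hbar$, by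
\[
g_1\bullet_F(g_2f_2)=F^L(g_1,g_2)\triangleleft f_2,\qquad(g_1f_1)\bullet_Fb=g_1\bullet_F(f_1\triangleright b).
\]

\begin{proposition}\label{prop:dictionary}
Let $F=1+O(\hbar)$ be $\mathfrak h$-invariant and counital, and write $\bullet=\bullet_F$. Then
\begin{equation}\label{eq:LMR}
f\triangleright(a\bullet b)=(f\triangleright a)\bullet b,\qquad(a\triangleleft f)\bullet b=a\bullet(f\triangleright b),\qquad a\bullet(b\triangleleft f)=(a\bullet b)\triangleleft f ,
\end{equation}
$1$ is a unit for $\bullet$, and $f\bullet a=f\triangleright a$, $a\bullet f=a\triangleleft f$. The product $\bullet$ is associative if and only if $F$ satisfies \eqref{eq:twist}. In that case $(\bullet,\lambda)$ is a Hamiltonian star product.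
\end{proposition}

\begin{proof}
The second rule in \eqref{eq:LMR} holds because $\triangleright$ is an action: for $a=g_1f_1$ both sides are $g_1\bullet(f_1\triangleright(f\triangleright b))$. The third holds for $a=g_1$ because $\triangleleft$ is an action, and in general because $\triangleleft$ commutes with $\triangleright$.

For the first rule we show that $X_i$ is a derivation of $\bullet$. On a pair $(g_1,g_2)$ this is \eqref{eq:Xinv}. On $(g_1,g_2\triangleleft f_2)$ apply the second formula in \eqref{eq:Xrules} to $(g_1\bullet g_2)\triangleleft f_2$. On $(g_1\triangleleft f_1,b)$ apply the case just proved to $g_1\bullet(f_1\triangleright b)$ and then the first formula in \eqref{eq:Xrules}. Now \eqref{eq:lr} gives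
\begin{align*}
\lambda_i\triangleright(a\bullet b)&=a\bullet(b\triangleleft\lambda_i)+\hbar\,a\bullet X_ib+\hbar X_ia\bullet b=a\bullet(\lambda_i\triangleright b)+\hbar X_ia\bullet b\\&=(a\triangleleft\lambda_i+\hbar X_ia)\bullet b=(\lambda_i\triangleright a)\bullet b .
\end{align*}
The $\lambda_i$ generate polynomials under $\star$, so the first rule holds for polynomial $f$, hence for all $f$.

Since $y^L1=\varepsilon(y)$, counitality gives $F^L(1,g)=F^L(g,1)=g$. Hence $1\bullet(gf)=gf$ and $(gf)\bullet1=g\bullet f=gf$. The second and third rules then give $f\bullet a=1\bullet(f\triangleright a)=f\triangleright a$ and $a\bullet f=(a\bullet1)\triangleleft f=a\triangleleft f$.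

Let $\mathrm{As}(a,b,c)=(a\bullet b)\bullet c-a\bullet(b\bullet c)$. The rules \eqref{eq:LMR} give
\begin{gather*}
\mathrm{As}(a\triangleleft f,b,c)=\mathrm{As}(a,f\triangleright b,c),\qquad\mathrm{As}(a,b\triangleleft f,c)=\mathrm{As}(a,b,f\triangleright c),\\ \mathrm{As}(a,b,c\triangleleft f)=\mathrm{As}(a,b,c)\triangleleft f .
\end{gather*}
Used in this order, they reduce associativity to arguments $g_1,g_2,g_3\in\mathcal F$. Write $F=\sum_\alpha\phi_\alpha\,y_\alpha\otimes z_\alpha$ and $G_\alpha=(y_\alpha^Lg_1)(z_\alpha^Lg_2)$, so that $g_1\bullet g_2=\sum_\alpha G_\alpha\triangleleft\phi_\alpha$. Then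
\[
(g_1\bullet g_2)\bullet g_3=\sum_\alpha G_\alpha\bullet(\phi_\alpha\triangleright g_3)=\sum_{\alpha,I}\frac{\hbar^{|I|}}{|I|!}\big(G_\alpha\bullet h_I^Lg_3\big)\triangleleft\partial_I\phi_\alpha ,
\]
which is the action on $(g_1,g_2,g_3)$ of
\[
\sum_{\alpha,\beta,I}\frac{\hbar^{|I|}}{|I|!}(\phi_\beta\star\partial_I\phi_\alpha)\;\Delta(y_\beta)(y_\alpha\otimes z_\alpha)\otimes z_\beta h_I=F_{12,3}(\lambda)*F_{12}(\lambda+\hbar h^{(3)}).
\]
On the other side, $g_1\bullet(g_2\bullet g_3)=\sum_\alpha\big(g_1\bullet(y_\alpha^Lg_2)(z_\alpha^Lg_3)\big)\triangleleft\phi_\alpha$ is the action of $\sum(\phi_\beta\star\phi_\alpha)\,y_\beta\otimes\Delta(z_\beta)(y_\alpha\otimes z_\alpha)=F_{1,23}*F_{23}$. By \eqref{eq:faithful}, associativity is equivalent to \eqref{eq:twist}. Finally, \eqref{eq:qmm} for $J=\lambda$ is \eqref{eq:lr} together with $X_i\lambda_j=\sum c_{ij}^k\lambda_k$.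
\end{proof}

The shift in \eqref{eq:twist} thus arises from moving the coefficients $\phi_\alpha(\lambda)$ past $g_3$. The simplest twist is $F=1$, with $r=0$ and $(g_1f_1)\bullet_1(g_2f_2)=g_1\cdot(f_1\triangleright g_2f_2)$.

\subsection{Normal form}

Conversely, every Hamiltonian star product comes from a twist. Three things must be normalized: the unit, the product on $\mathcal A[\![\hbar]\!]$, and the mixed product $g\diamond f$.

Let $(\diamond,J)$ be a Hamiltonian star product. It has a unit $\mathbf e=1+O(\hbar)$. Indeed, $a\mapsto1\diamond a$ is invertible, being the identity modulo $\hbar$; choose $\mathbf e$ with $1\diamond\mathbf e=1$. Then $1\diamond(\mathbf e\diamond a)=1\diamond a$, so $\mathbf e$ is a left unit. The same argument on the other side gives a right unit, and the two coincide. Derivations kill the unit, so $\mathbf e\in\mathcal A[\![\hbar]\!]$ and $X_i\mathbf e=0$.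

\begin{lemma}\label{lem:rho}
There is a series of differential operators $\rho=\mathrm{id}+O(\hbar)$ on $\mathcal A[\![\hbar]\!]$ that is an algebra isomorphism $(\mathcal A[\![\hbar]\!],\star)\to(\mathcal A[\![\hbar]\!],\diamond)$ with $\rho(1)=\mathbf e$, $\rho(\lambda_i)=J_i$ and $\rho\circ\mathrm{coad}_i=X_i\circ\rho$.
\end{lemma}

\begin{proof}
By \eqref{eq:qmm}, $J_i\diamond J_j-J_j\diamond J_i=\hbar\sum c_{ij}^kJ_k$. So $h_i\mapsto J_i$ defines a unital homomorphism on $U_\hbar(\mathfrak h)$, that is, a homomorphism $\rho$ on polynomials with $\rho((t\cdot\lambda)^n)=(t\cdot J)^{\diamond n}$, where the zeroth power is $\mathbf e$. The point is to show that $\rho$ is a series of differential operators, and for this we compute its symbol $e^{-t\cdot\lambda}\rho(e^{t\cdot\lambda})$.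

Let $t$ and $\tau$ be formal variables. The series $\mathcal E(\tau)=\sum_n\frac{\tau^n}{n!}(t\cdot J)^{\diamond n}$ is the unique solution of $\partial_\tau\mathcal E=(t\cdot J)\diamond\mathcal E$, $\mathcal E(0)=\mathbf e$. Write $\diamond=\sum\hbar^km_k$, $t\cdot J=\sum\hbar^jJ^{(j)}$ with $J^{(0)}=t\cdot\lambda$, $\mathbf e=\sum\hbar^n\mathbf e_n$, and $\mathcal E=e^{\tau t\cdot\lambda}\sum\hbar^nw_n$. The terms with $k=j=0$ cancel against the derivative of the exponential, so $w_0=1$ and
\[
\partial_\tau w_n=\sum_{k+j+i=n,\ (k,j)\ne(0,0)}e^{-\tau t\cdot\lambda}\,m_k\big(J^{(j)},e^{\tau t\cdot\lambda}w_i\big),\qquad w_n|_{\tau=0}=\mathbf e_n .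
\]
Only $w_i$ with $i<n$ occur on the right and $m_k$ has finite order, so by induction $w_n$ is a polynomial in $t,\tau$ with coefficients in $\mathcal A$. Let $\rho_n$ be the differential operator obtained from $w_n|_{\tau=1}$ by the substitution $t_i\to\partial_i$, coefficients on the left. Then $\sum\hbar^n\rho_n$ sends $e^{t\cdot\lambda}$ to $\mathcal E(1)$, so it agrees with $\rho$ on polynomials. By the testing principle it is a homomorphism on $\mathcal A[\![\hbar]\!]$. Applying $\rho$ to Lemma~\ref{lem:pbw}(a) and using \eqref{eq:qmm} gives $\hbar\rho(\mathrm{coad}_if)=\hbar X_i\rho(f)$.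
\end{proof}

\begin{proposition}\label{prop:normal}
Let $(\diamond,J)$ be a Hamiltonian star product. There are a dynamical twist $F$ and a series of differential operators $\Psi=\mathrm{id}+O(\hbar)$ on $\mathcal O[\![\hbar]\!]$, commuting with all $\xi^R$ and $X_i$, such that $\Psi(\lambda_i)=J_i$ and $\Psi(a\bullet_Fb)=\Psi a\diamond\Psi b$. If $a\diamond b-b\diamond a=\hbar\{a,b\}+O(\hbar^2)$ for the bracket of $\pi_r$, then $F_1-F_1^{21}=r$.
\end{proposition}

\begin{proof}
Put $\Psi(gf)=(\mathbf eg)\diamond\rho(f)$, where $\mathbf eg$ is the pointwise product. At each order in $\hbar$ the right side is a finite sum of terms $c\,(\partial_x^\alpha g)(\partial_\lambda^\beta f)=c\,\partial_x^\alpha\partial_\lambda^\beta(gf)$ with $c\in\mathcal O$, so $\Psi$ is a series of differential operators. It commutes with $\xi^R$, which is a derivation of $\diamond$ that kills $\mathcal A$. It commutes with $X_i$, because $X_i$ is a derivation of $\diamond$, $X_i(\mathbf eg)=\mathbf e\,h_i^Lg$ and $X_i\rho(f)=\rho(\mathrm{coad}_if)$. Moreover $\Psi(f)=\rho(f)$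 and $\Psi(g)=\mathbf eg$; in particular $\Psi(1)=\mathbf e$ and $\Psi(\lambda_i)=J_i$.

The product $a\bullet b=\Psi^{-1}(\Psi a\diamond\Psi b)$ is associative, left-invariant, has unit $1$, and satisfies
\[
f_1\bullet f_2=f_1\star f_2,\qquad g\bullet f=gf,\qquad\lambda_i\bullet a-a\bullet\lambda_i=\hbar X_ia .
\]
Hence $(gf')\bullet f=g\bullet(f'\bullet f)=(gf')\triangleleft f$, and then $\lambda_i\bullet a=\lambda_i\triangleright a$ by \eqref{eq:lr}. Both $f\bullet$ and $f\triangleright$ are actions of $(\mathcal A[\![\hbar]\!],\star)$, so $f\bullet a=f\triangleright a$ for polynomial $f$, hence for all $f$. By \eqref{eq:faithful}, $g_1\bullet g_2=F^L(g_1,g_2)$ for a unique $F=1+O(\hbar)$. It is counital because $1$ is the unit, and invariant by \eqref{eq:Xinv} because $X_i$ is a derivation of $\bullet$. Associativity gives $g_1\bullet(g_2f_2)=(g_1\bullet g_2)\triangleleft f_2$ and $(g_1f_1)\bullet b=g_1\bullet(f_1\triangleright b)$, so $\bullet=\bullet_F$, and $F$ is a twist by Proposition~\ref{prop:dictionary}.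

If $\Psi=\mathrm{id}+\hbar\Psi_1+\cdots$, the first-order terms of $\bullet$ and $\diamond$ differ by the symmetric expression $\Psi_1(a)b+a\Psi_1(b)-\Psi_1(ab)$. So the first-order commutators agree, and on $(g_1,g_2)$ this reads $(F_1-F_1^{21})^L=r^L$.
\end{proof}

\begin{example}
Let $\mathfrak g=\mathfrak h=\mathbb R$, so $X=\partial_x$ and $\star$ is the pointwise product. Let $\diamond$ be the Moyal product, $\exp\big(\frac\hbar2(\partial_\lambda\otimes\partial_x-\partial_x\otimes\partial_\lambda)\big)$ followed by multiplication, and $J=\lambda$. Then $\mathbf e=1$, $\rho=\mathrm{id}$, and $\Psi(gf)=g\diamond f=\exp(-\frac\hbar2\partial_x\partial_\lambda)(gf)$. So $g_1\bullet g_2=g_1g_2$ and $F=1$: the normal form is a change of ordering.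
\end{example}

By Propositions~\ref{prop:R} and~\ref{prop:normal}, Theorem~\ref{thm:A} is reduced to the construction of a Hamiltonian star product whose first-order commutator is the bracket of $\pi_r$.

\section{Formality with coefficients}\label{sec:formality}

\subsection{Polyvector fields and polydifferential operators}

Let $\mathcal T=\bigoplus_{k\ge-1}\mathcal T^k$ with $\mathcal T^k=\mathcal O\otimes\wedge^{k+1}W$ be the polyvector fields on $\mathcal O$, and let $\mathcal D=\bigoplus_{k\ge-1}\mathcal D^k$ with $\mathcal D^k$ the polydifferential operators with $k+1$ arguments; thus $\mathcal T^{-1}=\mathcal D^{-1}=\mathcal O$. The Gerstenhaber bracket on $\mathcal D$ is $[P,P']=P\circ P'-(-1)^{|P||P'|}P'\circ P$, where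
\[
(P\circ P')(a_0,a_1,\dots)=\sum_i(-1)^{i|P'|}P\big(a_0,\dots,a_{i-1},P'(a_i,\dots,a_{i+|P'|}),\dots\big).
\]
It makes $\mathcal D$ a graded Lie algebra. Let $\mu\in\mathcal D^1$ be the pointwise product and $\delta=[\mu,\cdot]$. For $J\in\mathcal D^{-1}$, $\psi\in\mathcal D^0$, $m\in\mathcal D^1$ the definition gives
\begin{equation}\label{eq:gerst}
\begin{gathered}
[m,J](a)=m(J,a)-m(a,J),\qquad(\delta\psi)(a,b)=\psi(a)b+a\psi(b)-\psi(ab),\\
e^{\mathrm{ad}\,\psi}m=e^\psi m(e^{-\psi}\cdot,e^{-\psi}\cdot),\qquad e^{\mathrm{ad}\,\psi}J=e^\psi J,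
\end{gathered}
\end{equation}
the second line for $\psi=O(\hbar)$, and $\frac12[m,m]$ is the associator of $m$. So $\delta$ vanishes on $\mathcal D^{-1}$ and on vector fields, and $\delta\psi$ is symmetric. The HKR map is
\[
\mathrm{hkr}(\xi_0\wedge\dots\wedge\xi_k)=\frac1{(k+1)!}\sum_\sigma\mathrm{sgn}(\sigma)\,\xi_{\sigma(0)}\otimes\cdots\otimes\xi_{\sigma(k)} .
\]
On $\mathcal T$ we use the Schouten bracket, with the signs transported from the Gerstenhaber bracket on $\delta$-cohomology via $\mathrm{hkr}$. Then $[X,\cdot]$ is the Lie derivative for a vector field $X$. For a function $J$ we have $[\gamma,J]=\iota_{dJ}\gamma$, contraction in the first slot, in accordance with $\mathrm{hkr}(\gamma)\circ J=\mathrm{hkr}(\iota_{dJ}\gamma)$. For a bivector $\pi$ with bracket $\{a,b\}=\pi(da,db)$ we have $\mathrm{hkr}(\pi)(a,b)=\frac12\{a,b\}$ and $[\pi,J]=\{J,\cdot\}$, and $[\pi,\pi]=0$ if and only if $\pi$ is Poisson.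

\subsection{$L_\infty$-morphisms}

Let $(L,\partial,[\,,])$ be a differential graded Lie algebra (dgla). Write $x\mapsto\bar x$ for the suspension $L\to L[1]$, $|\bar x|=|x|-1$, and put $\ell_1(\bar x)=-\overline{\partial x}$, $\ell_2(\bar x,\bar y)=(-1)^{|x|}\overline{[x,y]}$. These maps have degree $1$, and $\ell_2$ is graded symmetric. An \emph{$L_\infty$-morphism} $\mathcal V$ from $L$ to $L'$ is a family of degree-$0$ maps $\mathcal V_n:\mathrm{Sym}^n(L[1])\to L'[1]$, $n\ge1$, such that
\begin{multline}\label{eq:Linf}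
\ell_1\mathcal V_n(\bar x_1,\dots,\bar x_n)+\tfrac12\sum_{I\sqcup I'}\pm\ell_2\big(\mathcal V_{|I|}(\bar x_I),\mathcal V_{|I'|}(\bar x_{I'})\big)\\=\sum_i\pm\mathcal V_n(\ell_1\bar x_i,\dots)+\sum_{i<j}\pm\mathcal V_{n-1}\big(\ell_2(\bar x_i,\bar x_j),\dots\big),
\end{multline}
where $I\sqcup I'=\{1,\dots,n\}$ with both parts nonempty and the signs are the Koszul signs of the permutations of the $\bar x_i$. For $n=1$ this says that $\mathcal V_1$ is a chain map. In unshifted degrees $\mathcal V_n$ has degree $1-n$.

\begin{theorem}[{Kontsevich \cite[\S\S6--7, properties P1--P5]{Kon}; also listed in \cite{Dol}}]\label{thm:K}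
There is an $L_\infty$-morphism $\mathcal U$ from $(\mathcal T,0,[\,,])$ to $(\mathcal D,\delta,[\,,])$, given by universal constant-coefficient polydifferential formulas in the coefficients of the polyvector fields, such that
\begin{itemize}
\item[(K1)] $\mathcal U_1$ is the HKR map;
\item[(K2)] $\mathcal U$ is equivariant under linear transformations of $W$, hence commutes with $[Y,\cdot]$ for linear vector fields $Y$;
\item[(K3)] $\mathcal U_n$ vanishes for $n\ge2$ if all arguments are vector fields;
\item[(K4)] $\mathcal U_n$ vanishes for $n\ge2$ if one argument is a linear vector field.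
\end{itemize}
\end{theorem}

All these formulas and identities are polydifferential in finite jets of the coefficients, with constant coefficients apart from the explicit linear field. They hold for polynomial coefficients, hence as identities of jets, hence over $\mathcal O$.

\subsection{The curvature identity}

An $L_\infty$-morphism maps solutions of the Maurer--Cartan equation to solutions. We need the more precise statement that it transforms the defect of this equation in a controlled way, for elements with coefficients in a graded-commutative algebra $C$. For $L=\mathcal T,\mathcal D$ put $[cx,c'y]=(-1)^{|x||c'|}cc'[x,y]$ on $C\otimes L$, so that $\delta(cx)=(-1)^{|c|}c\,\delta x$, and put $\overline{cx}=(-1)^{|c|}c\bar x$. Extend $\ell_1,\ell_2,\mathcal U_n$ to $C$-multilinear maps by the Koszul rule. The extended $\ell_1,\ell_2$ are given by the same formulas as before: $\ell_1(\overline{cx})$ and $-\overline{\delta(cx)}$ both equal $-c\,\overline{\delta x}$, while $\ell_2(\overline{cx},\overline{c'y})$ and $(-1)^{|c|+|x|}\overline{[cx,c'y]}$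 both equal $(-1)^{|x|+|x||c'|+|c'|}cc'\,\overline{[x,y]}$. If $A\in C\otimes\mathcal T$ has degree $1$, then $\bar A$ has degree $0$, all Koszul signs disappear, and \eqref{eq:Linf} becomes
\begin{equation}\label{eq:diag}
\ell_1\mathcal U_n(\bar A^n)+\tfrac12\sum_k\tbinom nk\ell_2\big(\mathcal U_k(\bar A^k),\mathcal U_{n-k}(\bar A^{n-k})\big)=\tbinom n2\,\mathcal U_{n-1}\big(\ell_2(\bar A,\bar A),\bar A^{n-2}\big).
\end{equation}
Define $\mathcal U(A)$ and the linear map $\Phi_A$, the derivative of $\mathcal U$ at $A$, by
\[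
\overline{\mathcal U(A)}=\sum_{n\ge1}\tfrac1{n!}\,\mathcal U_n(\bar A^n),\qquad\overline{\Phi_A(\gamma)}=\sum_{n\ge0}\tfrac1{n!}\,\mathcal U_{n+1}(\bar A^n,\bar\gamma).
\]
Suppose that $C$ is nonnegatively graded, with positive part $C_+$, and that $A$ lies in $(C_+\otimes\mathcal T)[\![\hbar]\!]+\hbar(C\otimes\mathcal T)[\![\hbar]\!]$. Then both sums converge $\hbar$-adically: a component in $C^j\otimes\mathcal D^k$ of total degree $n$ has $j=n-k\le n+1$, and every factor $\bar A$ raises either $j$ or the order in $\hbar$.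

Let $\mathbf d$ be an $\hbar$-linear derivation of degree $1$ of $C[\![\hbar]\!]$, acting on $(C\otimes L)[\![\hbar]\!]$ and $(C\otimes L[1])[\![\hbar]\!]$ through $C$. We do \emph{not} assume $\mathbf d^2=0$. Define the \emph{curvature} of elements of degree $1$ by
\[
\mathcal K(A)=\mathbf dA+\tfrac12[A,A]\ \text{ on }C\otimes\mathcal T,\qquad\mathcal K(Q)=\mathbf dQ+\delta Q+\tfrac12[Q,Q]\ \text{ on }C\otimes\mathcal D .
\]

\begin{lemma}\label{lem:curv}
Whenever the sums converge:
\begin{itemize}
\item[(a)] $\mathcal K(\mathcal U(A))=\Phi_A(\mathcal K(A))$;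
\item[(b)] $\Phi_A(cY)=cY$ for $c\in C[\![\hbar]\!]$ and $Y$ a linear vector field;
\item[(c)] if $\mathcal L=\theta+[Y,\cdot]$ with $\theta$ a degree-$0$ derivation of $C$ and $Y$ linear, then $\mathcal L\,\mathcal U_n(\bar\gamma_1,\dots,\bar\gamma_n)=\sum_j\mathcal U_n(\dots,\overline{\mathcal L\gamma_j},\dots)$; in particular $\mathcal LA=0$ implies $\mathcal L\,\mathcal U(A)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\overline{\mathbf dx}=-\mathbf d\bar x$, and $\mathbf d\,\mathcal U_n(\bar A^n)=n\,\mathcal U_n(\bar A^{n-1},\mathbf d\bar A)$ because $\mathcal U_n$ has degree $0$ and is $C$-multilinear. With $Q=\mathcal U(A)$,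
\[
\overline{\mathcal K(A)}=-\mathbf d\bar A-\tfrac12\ell_2(\bar A,\bar A),\qquad\overline{\mathcal K(Q)}=-\mathbf d\bar Q-\ell_1\bar Q-\tfrac12\ell_2(\bar Q,\bar Q).
\]
Dividing \eqref{eq:diag} by $n!$ and summing gives $\ell_1\bar Q+\frac12\ell_2(\bar Q,\bar Q)=\sum_n\frac1{n!}\mathcal U_{n+1}(\bar A^n,\frac12\ell_2(\bar A,\bar A))$, and $\mathbf d\bar Q=\sum_n\frac1{n!}\mathcal U_{n+1}(\bar A^n,\mathbf d\bar A)$. Part (b) is (K4) and (K1); part (c) is $C$-multilinearity and (K2).
\end{proof}

\begin{example}[One Hamiltonian]\label{ex:toy}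
Let $\pi$ be Poisson, $J\in\mathcal O$, $X=[\pi,J]$. Take $C=\mathbb R[u]$ with $\deg u=2$, $\mathbf d=0$, and $A=\hbar\pi+uJ$. Then $\mathcal K(A)=\hbar uX$. By degree, $\mathcal U(A)=q+u\tilde J$ with $q\in\hbar\mathcal D^1[\![\hbar]\!]$ and $\tilde J=J+O(\hbar)\in\mathcal O[\![\hbar]\!]$, and Lemma~\ref{lem:curv}(a) says that $\mu+q$ is associative and that the commutator with $\tilde J$ is $\hbar\Phi_{\hbar\pi}(X)=\hbar X+O(\hbar^2)$. If $X$ is linear, the commutator is exactly $\hbar X$. For $\pi_r$ and $J=\lambda_i$ the field $X_i$ is never linear, since $h_i^L$ has the constant term $h_i\neq0$. We must therefore change the curvature from $X_i$ to $Y_i$.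
\end{example}

\section{A Hamiltonian star product for $\pi_r$}\label{sec:quant}

\subsection{The element $M$}

Fix a classical triangular dynamical $r$-matrix $r$ and put $\pi=\pi_r$. By Proposition~\ref{prop:poisson}, $[\pi,\pi]=0$. Also $[\xi^R,\pi]=0$ and $[\pi,\lambda_i]=X_i$; the Jacobi identity gives $[X_i,\pi]=0$, hence $[Y_i,\pi]=0$.

We need coefficients that record the fields $\xi^R$ and, as in Example~\ref{ex:toy}, coefficients that record the moment map. Let $B=\wedge\mathfrak g^*$, generated by the dual basis $e^a$, with the Chevalley--Eilenberg differential $d_Be^d=-\frac12\sum c_{ab}^de^ae^b$. Let $\iota_i$ be the contraction with $h_i$, and $\theta_i=d_B\iota_i+\iota_id_B$. Then $\theta_i$ is the coadjoint action, $\theta_ie^d=-\sum_bc_{ib}^de^b$; it commutes with $d_B$, and $[\theta_i,\iota_j]=\sum_kc_{ij}^k\iota_k$. Let $S=\mathbb R[u^1,\dots,u^l]$ with $\deg u^i=2$, and let $\theta_i^S$ be the derivation with $\theta_i^Su^j=-\sum_kc_{ik}^ju^k$. By antisymmetry of $c_{ik}^j$,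
\begin{equation}\label{eq:uTheta}
\sum_iu^i\theta_i^S=0 .
\end{equation}
Put $C=S\otimes B$ and
\[
\mathbf d=d_B+\hbar\sum_iu^i\iota_i,\qquad\text{so that}\qquad\mathbf d^2=\hbar\sum_iu^i\theta_i .
\]
Let $v_a=-e_a^R$, so $[v_a,v_b]=\sum c_{ab}^dv_d$, and let $\omega=\sum_ae^av_a\in B^1\otimes\mathcal T^0$. Then $d_B\omega+\frac12[\omega,\omega]=0$, which encodes the commutation relations of the $v_a$, and $\iota_i\omega=-h_i^R$. Define the degree-$1$ element
\[
M=\omega+\hbar\pi+\sum_iu^i\lambda_i .
\]
Since $[\omega,\pi]=0$, $[\omega,\lambda_i]=0$, $[\pi,\pi]=0$ and $[\lambda_i,\lambda_j]=0$,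
\begin{equation}\label{eq:curvM}
\mathcal K(M)=\hbar\sum_iu^i(\iota_i\omega+X_i)=\hbar\sum_iu^iY_i .
\end{equation}
This is the purpose of the term $\hbar u^i\iota_i$ in $\mathbf d$: it subtracts $h_i^R$ from $X_i$ and leaves a linear curvature.

The relevant action of $\mathfrak h$ on $C\otimes\mathcal T$ and $C\otimes\mathcal D$ is $\mathcal L_i=\theta_i^S+\theta_i+[Y_i,\cdot]$. From $[Y_i,v_a]=[h_i^R,e_a^R]=\sum_dc_{ia}^dv_d$ we get $\mathcal L_i\omega=0$, and from $Y_i\lambda_j=\sum c_{ij}^k\lambda_k$ we get $\mathcal L_i\sum_ju^j\lambda_j=0$. Hence $\mathcal L_iM=0$. Also $\mathcal L_i$ commutes with $\mathbf d$, because $[\theta_i^S+\theta_i,\sum_ju^j\iota_j]=-\sum c_{ik}^ju^k\iota_j+\sum u^jc_{ij}^k\iota_k=0$.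

\begin{lemma}\label{lem:Q}
The element $Q=\mathcal U(M)$ of degree $1$ in $(C\otimes\mathcal D)[\![\hbar]\!]$ satisfies
\begin{equation}\label{eq:sol}
Q\equiv\omega+\sum_iu^i\lambda_i\bmod\hbar,\qquad\mathcal K(Q)=\hbar\sum_iu^iY_i,\qquad\mathcal L_iQ=0,
\end{equation}
and its component in $S^0\otimes B^0\otimes\mathcal D^1$ is $\hbar\,\mathrm{hkr}(\pi)+O(\hbar^2)$.
\end{lemma}

\begin{proof}
The second and third equations follow from Lemma~\ref{lem:curv}, \eqref{eq:curvM} and $\mathcal L_iM=0$. Modulo $\hbar$ only $\omega$ and $u^i\lambda_i$ enter, of $C$-degrees $1$ and $2$, and the $C$-degree of $Q$ is at most $2$. So only $\mathcal U_1(\bar\omega)$, $\mathcal U_1(u^i\bar\lambda_i)$ and $\mathcal U_2(\bar\omega,\bar\omega)$ can occur, and the last vanishes by (K3). At order $\hbar$, every term other than $\mathcal U_1(\hbar\bar\pi)$ contains $\omega$ or $u^i\lambda_i$ and has positive $C$-degree.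
\end{proof}

We call $Q$ a \emph{solution} if it satisfies \eqref{eq:sol}. Let $S^p$ be the part of $S$ of polynomial degree $p$. A component in $S^p\otimes B^j\otimes\mathcal D^k$ of degree $1$ has $2p+j+k=1$ with $k\ge-1$, so every solution has the form
\begin{equation}\label{eq:shape}
Q=\omega+q+\sum_iu^iJ_i,\qquad q\in\hbar\textstyle\bigoplus_{j=0}^2(B^j\otimes\mathcal D^{1-j})[\![\hbar]\!],\quad J_i\in\lambda_i+\hbar\mathcal O[\![\hbar]\!].
\end{equation}

\begin{example}[The smallest case]\label{ex:small}
Let $\mathfrak g=\mathfrak h=\mathbb R$ and $r=0$. Then $h^L=h^R=\partial_x$, $Y=0$, $\{\lambda,x\}=1$, $\mathbf d=\hbar u\,\partial/\partial e$ and $M=-e\,\partial_x+\hbar\pi+u\lambda$. A solution has the form $Q=q^{(0)}-eV+uJ$ with $V=\partial_x+O(\hbar)\in\mathcal D^0[\![\hbar]\!]$. Let $\diamond$ be the product $m=\mu+q^{(0)}$. Then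
\[
\mathcal K(Q)=\tfrac12[m,m]+e\,[m,V]+u\big([m,J]-\hbar V\big)-ue\,V(J).
\]
So $\mathcal K(Q)=0$ says that $\diamond$ is associative, $V$ is a derivation of $\diamond$, $J\diamond a-a\diamond J=\hbar V(a)$ and $V(J)=0$. Formality has preserved the relation between the symmetry and its Hamiltonian, but it may have deformed $\partial_x$ to $V$. The deformation can be undone. If $V=\partial_x+\hbar^nV_n+\cdots$, let $\psi_n$ be obtained from $V_n$ by integrating its coefficients in $x$ from $0$. Then $[\partial_x,\psi_n]=V_n$, and conjugating $m,V,J$ by $e^{\hbar^n\psi_n}$ preserves the four equations and gives $V=\partial_x+O(\hbar^{n+1})$. In the limit $V=\partial_x$, and $(\diamond,J)$ is a Hamiltonian star product.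
\end{example}

In general, integration in $x$ is replaced by the homotopy of the formal Poincar\'e lemma. The new point is that it must be $\mathfrak h$-equivariant, since only invariant conjugations preserve the curvature $\hbar\sum u^iY_i$. Here the linearity of $Y_i$ is used a second time.

\subsection{An equivariant homotopy}

Let $d_\omega=d_B+[\omega,\cdot]$ on $B\otimes\mathcal T$ and $B\otimes\mathcal D$. It raises the $B$-degree by one, and on $B^0$ its kernel is the left-invariant part.

\begin{lemma}\label{lem:homotopy}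
On $B\otimes\mathcal D$ and on $B\otimes\mathcal T$ there is an operator $s$ that lowers the $B$-degree by one, preserves the degree in $\mathcal D$ or $\mathcal T$, commutes with all $\theta_i+[Y_i,\cdot]$, and satisfies $d_\omega s+sd_\omega=1-\mathrm{pr}$, where $\mathrm{pr}$ vanishes on $B^{\ge1}$ and on $B^0$ puts $x=0$ in the coefficients with respect to the frame $(e_a^L,\partial_i)$.
\end{lemma}

\begin{proof}
Write $\mathcal D^k=\mathcal O\otimes\mathbb E^k$, where $\mathbb E^k$ is the real span of the basis described in Section~\ref{sec:model}. Elements $P\in\mathbb E^k$ commute with the $v_a$, so $d_\omega(\phi P)=(d_B\phi+\sum_ae^av_a(\phi))P$ for $\phi\in B\otimes\mathcal O$. Further $[Y_i,\phi P]=Y_i(\phi)P+\phi[Y_i,P]$, and $[Y_i,\mathbb E^k]\subset\mathbb E^k$ because $[Y_i,e_a^L]=[h_i,e_a]^L$ and $[Y_i,\partial_j]=-\sum_kc_{ik}^j\partial_k$. The same holds for $\mathcal T$, with $\mathbb E^k$ spanned by wedge products of the $e_a^L$ and $\partial_i$. So it suffices to construct $s$ on $B\otimes\mathcal O$, for the differential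 $d_B+\sum e^av_a$ and the action $\theta_i+Y_i$, and to put $s(\phi P)=s(\phi)P$.

Let $\epsilon^a\in\bigoplus_b\mathcal F\,dx^b$ be the coframe dual to $(v_a)$ and let $d_x$ be the de Rham differential in the variables $x$. Then $d_xb=\sum v_a(b)\epsilon^a$ for $b\in\mathcal O$, and $[v_a,v_b]=\sum c_{ab}^dv_d$ gives $d_x\epsilon^d=-\frac12\sum c_{ab}^d\epsilon^a\epsilon^b$. So $e^a\mapsto\epsilon^a$ identifies $(B\otimes\mathcal O,d_\omega)$ with $(\mathcal O\otimes\wedge(dx),d_x)$. The Lie derivative $L_{Y_i}$ preserves $\mathcal O\otimes\wedge(dx)$, because $Y_i$ is the sum of a field in $\lambda$ and a field in $x$. It corresponds to $\theta_i+Y_i$: on functions it is $Y_i$, and $L_{Y_i}\epsilon^a=-\sum_b\epsilon^a([Y_i,v_b])\epsilon^b=-\sum_bc_{ib}^a\epsilon^b$ matches $\theta_ie^a$.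

Give $x^a$ and $dx^a$ weight $1$, and let $E=\sum x^a\partial_{x^a}$, so that $L_E$ is multiplication by the weight. Put $s=\frac1w\iota_E$ in weight $w>0$ and $s=0$ in weight $0$. Cartan's formula $d_x\iota_E+\iota_Ed_x=L_E$ gives $d_xs+sd_x=1$ in positive weight, and the weight-$0$ part is $\mathcal A$ in form degree $0$. Since $Y_i$ is linear and respects the splitting of $W$, we have $[Y_i,E]=0$. So $L_{Y_i}$ preserves the weight and commutes with $\iota_E$, hence with $s$.
\end{proof}

\subsection{Gauge transformations}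

Let $\mathfrak S$ be the semidirect product of the graded Lie algebra of $\hbar$-linear derivations of $C[\![\hbar]\!]$ with $(C\otimes\mathcal D)[\![\hbar]\!]$, on which derivations act through $C$. For $\mathbf D=\mathbf d+\mu+Q\in\mathfrak S$ we have $\frac12[\mathbf D,\mathbf D]=\mathbf d^2+\mathcal K(Q)$, so the last two conditions in \eqref{eq:sol} are equivalent to
\begin{equation}\label{eq:solS}
\tfrac12[\mathbf D,\mathbf D]=\hbar\sum_iu^i(\theta_i+Y_i),\qquad[\theta_i^S+\theta_i+Y_i,\mathbf D]=0;
\end{equation}
for the second we use that $\mathcal L_i$ commutes with $\mathbf d$ and $[Y_i,\mu]=0$.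

\begin{lemma}\label{lem:gauge}
Let $Q$ be a solution and let $\psi\in\hbar^n(C\otimes\mathcal D)^0[\![\hbar]\!]$, $n\ge1$, satisfy $\mathcal L_i\psi=0$. Define $Q'$ by $e^{\mathrm{ad}\,\psi}(\mathbf d+\mu+Q)=\mathbf d+\mu+Q'$. Then $Q'$ is a solution, $Q'\equiv Q\bmod\hbar^n$, and the $S^0$-part of $Q'-Q$ at order $\hbar^n$ is $-(d_\omega+\delta)\psi_n$, where $\psi_n$ is the coefficient of $\hbar^n$ in $\psi$. In particular, the order-$\hbar$ component in $S^0\otimes B^0\otimes\mathcal D^1$ changes only by a symmetric bidifferential operator.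
\end{lemma}

\begin{proof}
By degree, $\psi$ has components only in $B^0\otimes\mathcal D^0$ and $B^1\otimes\mathcal D^{-1}$. It contains no $u^i$, so $\mathcal L_i\psi=0$ means $[\theta_i+Y_i,\psi]=0$. Hence the automorphism $e^{\mathrm{ad}\,\psi}$ of $\mathfrak S$ fixes $\sum u^i(\theta_i+Y_i)$ and $\theta_i^S+\theta_i+Y_i$, and \eqref{eq:solS} is preserved. At order $\hbar^n$ the change is $[\psi_n,d_B+\mu+\omega+\sum u^i\lambda_i]$, whose $S^0$-part is $-(d_\omega+\delta)\psi_n$. Its $B^0$-component is $-\delta$ of the $B^0\otimes\mathcal D^0$-component of $\psi_n$, which is symmetric by \eqref{eq:gerst}.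
\end{proof}

\begin{lemma}\label{lem:straight}
Every solution is taken, by an $\hbar$-adically convergent composition of transformations as in Lemma~\ref{lem:gauge}, to a solution \eqref{eq:shape} with $q\in\hbar\mathcal D^1[\![\hbar]\!]$. For such a solution, $(\mu+q,J)$ is a Hamiltonian star product.
\end{lemma}

\begin{proof}
Since $d_B\omega+\frac12[\omega,\omega]=0$ and $\delta\omega=0$, the $S^0$-part of $\mathcal K(Q)=\hbar\sum u^iY_i$ is
\begin{equation}\label{eq:u0}
(d_\omega+\delta)q+\tfrac12[q,q]=0 .
\end{equation}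
Let $q=\sum\hbar^nq_n$, suppose $q_1,\dots,q_{n-1}\in B^0\otimes\mathcal D^1$, and write $q_n=q_n^{(0)}+q_n^{(1)}+q_n^{(2)}$ with $q_n^{(j)}\in B^j\otimes\mathcal D^{1-j}$. By \eqref{eq:u0}, $(d_\omega+\delta)q_n=-\frac12\sum_{i+j=n}[q_i,q_j]$ lies in $B^0\otimes\mathcal D^2$. The $B^3$-component gives $d_\omega q_n^{(2)}=0$. The $B^2$-component gives $d_\omega q_n^{(1)}=-\delta q_n^{(2)}=0$, as $\delta$ vanishes on $\mathcal D^{-1}$. Put $\psi=\hbar^ns(q_n^{(1)}+q_n^{(2)})$. The operators $\mathcal L_i$ preserve all degrees, so they kill each $q_n^{(j)}$, and $\mathcal L_i\psi=0$ by Lemma~\ref{lem:homotopy}. By the same lemma $d_\omega sq_n^{(j)}=q_n^{(j)}$ for $j=1,2$. So the transformation replaces $q_n$ by $q_n^{(0)}-\delta sq_n^{(1)}\in B^0\otimes\mathcal D^1$ and does not change lower orders. The $n$-th transformation is the identity modulo $\hbar^n$, so the composition converges.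

Now let $q\in\hbar\mathcal D^1[\![\hbar]\!]$ and $m=\mu+q$. The $B^1$-component of \eqref{eq:u0} is $d_\omega q=0$, so $m$ is left-invariant, and the $B^0$-component is the associativity of $m$. The $S^1$-part of the curvature equation is $\sum u^i\big(\hbar\iota_i\omega+[m,J_i]+[\omega,J_i]\big)=\hbar\sum u^iY_i$. In $B$-degree $1$ it gives $[\omega,J_i]=0$, i.e.\ $J_i\in\mathcal A[\![\hbar]\!]$. In $B$-degree $0$ it gives $[m,J_i]=\hbar(Y_i+h_i^R)=\hbar X_i$, the first equation in \eqref{eq:qmm}. The $S^1$-part of $\mathcal L_iQ=0$ is $Y_iJ_j=\sum_kc_{ij}^kJ_k$, and $Y_iJ_j=X_iJ_j$ since $h_i^RJ_j=0$.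
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Lemma~\ref{lem:straight} to $Q=\mathcal U(M)$. By Lemmas~\ref{lem:Q} and~\ref{lem:gauge}, the first-order term of the resulting Hamiltonian star product is $\mathrm{hkr}(\pi_r)$ plus a symmetric operator, so its first-order commutator is the bracket of $\pi_r$. Proposition~\ref{prop:normal} gives a dynamical twist $F$ with $F_1-F_1^{21}=r$, and Proposition~\ref{prop:R} gives the properties of $R$; $\mathfrak h$-invariance of $R$ is $H$-equivariance.
\end{proof}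

\begin{remark}
Antisymmetry of $r$ makes $\pi_r$ a bivector; it cannot be dropped from Theorem~\ref{thm:A}, since $R_{21}*R=1$ forces $r_{21}+r=0$. Equivariance of $r$, equation \eqref{eq:cdybe} and the fact that $\mathfrak h$ is a subalgebra are the components of the Jacobi identity of $\pi_r$. Connectedness of $H$ is used only to pass from $\mathfrak h$-invariance to $H$-equivariance. Linearity of $Y_i$ enters through (K2), (K4) and the equivariance of $s$; property (K3) is used once, for $\mathcal U_2(\bar\omega,\bar\omega)$.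
\end{remark}

\section{Classification of twists}\label{sec:class}

Both sets in Theorem~\ref{thm:B} are sets of gauge classes of Maurer--Cartan elements, in dglas $\mathfrak g_{\mathrm{cl}}$ and $\mathfrak g_{\mathrm q}$ defined below. The morphism $\mathcal U$ is not compatible with their defining conditions. We embed them quasi-isomorphically into larger dglas $\mathfrak M_{\mathrm{cl}},\mathfrak M_{\mathrm q}$, in which these conditions are replaced by the coefficients $B$ and $S$ and between which $\mathcal U$ does act.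

\subsection{Four dglas}

Let $\mathfrak M_{\mathrm{cl}}=(C\otimes\mathcal T)^{\mathfrak h}[\![\hbar]\!]$ and $\mathfrak M_{\mathrm q}=(C\otimes\mathcal D)^{\mathfrak h}[\![\hbar]\!]$, where invariants are taken with respect to the derivations $\mathcal L_i$. Let $M_0=\omega+\hbar\pi_0+\sum u^i\lambda_i$ be the element $M$ for $r=0$. The operators $\mathbf d+[M_0,\cdot]$ and $\mathbf d+[\mu+\mathcal U(M_0),\cdot]$ commute with the $\mathcal L_i$. By \eqref{eq:curvM} and \eqref{eq:solS} their squares are $\hbar\sum u^i(\theta_i+[Y_i,\cdot])=\hbar\sum u^i(\mathcal L_i-\theta_i^S)$, which vanishes on invariants by \eqref{eq:uTheta}. So $\mathfrak M_{\mathrm{cl}}$ and $\mathfrak M_{\mathrm q}$ are dglas.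

\begin{lemma}\label{lem:twisted}
The maps $\mathcal V_n(\bar\gamma_1,\dots,\bar\gamma_n)=\sum_{k\ge0}\frac1{k!}\,\mathcal U_{n+k}(\bar M_0^k,\bar\gamma_1,\dots,\bar\gamma_n)$ form an $\hbar$-multilinear $L_\infty$-morphism $\mathfrak M_{\mathrm{cl}}\to\mathfrak M_{\mathrm q}$, and $\mathcal V(\gamma)=\mathcal U(M_0+\gamma)-\mathcal U(M_0)$.
\end{lemma}

\begin{proof}
The sums converge as in Section~\ref{sec:formality}, and they preserve invariants by Lemma~\ref{lem:curv}(c). Given homogeneous $\gamma_1,\dots,\gamma_n$, adjoin to $C$ graded-commutative variables $\nu_j$ of degree $1-|\gamma_j|$ with $\nu_j^2=0$ and $\mathbf d\nu_j=0$, and put $\gamma=\sum\nu_j\gamma_j$, of degree $1$. The Maurer--Cartan curvature of $\gamma$ for the differential $\mathbf d+[M_0,\cdot]$ is $\mathcal K(M_0+\gamma)-\mathcal K(M_0)$, and that of $\mathcal V(\gamma)$ for the differential of $\mathfrak M_{\mathrm q}$ is, by Lemma~\ref{lem:curv}(a),(b),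
\begin{align*}
\mathcal K(\mathcal U(M_0+\gamma))-\mathcal K(\mathcal U(M_0))&=\Phi_{M_0+\gamma}(\mathcal K(M_0+\gamma))-\hbar\textstyle\sum u^iY_i\\&=\Phi_{M_0+\gamma}\big(\mathcal K(M_0+\gamma)-\mathcal K(M_0)\big).
\end{align*}
Here $\Phi_{M_0+\gamma}$ is the derivative of $\mathcal V$ at $\gamma$. Translating into $\ell_1,\ell_2$ as in the proof of Lemma~\ref{lem:curv}(a), the coefficient of $\nu_1\cdots\nu_n$ is \eqref{eq:Linf} for $\mathcal V$.
\end{proof}

We simplify the differential of $\mathfrak M_{\mathrm q}$. Lemma~\ref{lem:straight} takes the solution $\mathcal U(M_0)$ to $\omega+q+\sum u^iJ_i$. Let $\Psi$ and $F_0$ be given by Proposition~\ref{prop:normal} for $(\mu+q,J)$, and let $\psi=-\log\Psi\in\hbar\mathcal D^0[\![\hbar]\!]$. It commutes with $\xi^R$ and $X_i$, so it is $\mathcal L_i$-invariant and $e^{\mathrm{ad}\,\psi}$ fixes $\mathbf d$ and $\omega$. By \eqref{eq:gerst}, $e^{\mathrm{ad}\,\psi}$ takes $\mu+q$ to $m_0:=\bullet_{F_0}$ and $J_i$ to $\Psi^{-1}J_i=\lambda_i$. Altogether we obtain an automorphism $\Gamma_0\equiv\mathrm{id}\bmod\hbar$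 that takes $\mathbf d+\mu+\mathcal U(M_0)$ to
\[
\mathbf D_0=\mathbf d+\omega+m_0+\sum_iu^i\lambda_i
\]
and restricts to an isomorphism of dglas from $\mathfrak M_{\mathrm q}$ to $\mathfrak M'_{\mathrm q}=(\mathfrak M_{\mathrm q},[\mathbf D_0,\cdot])$. Define
\begin{align*}
\mathfrak g_{\mathrm{cl}}&=\{\gamma\in\mathcal T[\![\hbar]\!]:[\xi^R,\gamma]=[X_i,\gamma]=[\lambda_i,\gamma]=0\ \text{ for all }\xi,i\},\\
\mathfrak g_{\mathrm q}&=\{P\in\mathcal D[\![\hbar]\!]:[\xi^R,P]=[X_i,P]=[\lambda_i,P]=0\ \text{ for all }\xi,i\}.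
\end{align*}
These are Lie subalgebras of the $S^0\otimes B^0$-parts of $\mathfrak M_{\mathrm{cl}}$ and $\mathfrak M'_{\mathrm q}$. On them $\mathbf d$, $[\omega,\cdot]$ and $[\sum u^i\lambda_i,\cdot]$ vanish, so the differentials reduce to $\hbar[\pi_0,\cdot]$ and $[m_0,\cdot]$. These preserve the defining conditions: $\pi_0$ and $m_0$ commute with $\xi^R$ and $X_i$, and the Jacobi identity gives $[\lambda_i,[\pi_0,\gamma]]=\pm[X_i,\gamma]=0$ and $[\lambda_i,[m_0,P]]=\pm\hbar[X_i,P]=0$. A left-invariant polyvector field with $\iota_{d\lambda_i}\gamma=0$ for all $i$ involves only the $e_a^L$, so $\gamma\mapsto\gamma^L$ identifies $(\mathcal A\otimes\wedge\mathfrak g)^{\mathfrak h}[\![\hbar]\!]$ with $\mathfrak g_{\mathrm{cl}}$. We have a chain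
\begin{equation}\label{eq:chain}
\mathfrak g_{\mathrm{cl}}\hookrightarrow\mathfrak M_{\mathrm{cl}}\xrightarrow{\ \mathcal V\ }\mathfrak M_{\mathrm q}\xrightarrow{\ \Gamma_0\ }\mathfrak M'_{\mathrm q}\hookleftarrow\mathfrak g_{\mathrm q}.
\end{equation}
The defining conditions do not involve $\hbar$, so each space has the form $V[\![\hbar]\!]$.

\subsection{Quasi-isomorphisms modulo $\hbar$}

Let $\mathcal X=\mathcal T$ with $\delta:=0$, or $\mathcal X=\mathcal D$. Modulo $\hbar$ the differential on $(S\otimes B\otimes\mathcal X)^{\mathfrak h}$ is $\delta+d_\omega+\kappa$ with $\kappa=[\sum u^i\lambda_i,\cdot]$. On $S^p\otimes B^j\otimes\mathcal X^k$ the three terms change $(p,j,k)$ by $(0,0,1)$, $(0,1,0)$, $(1,0,-1)$. We remove $d_\omega$ and $\kappa$ one after the other with the following staircase argument.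

\begin{lemma}\label{lem:stair}
Let $(K,d'+d'')$ be a complex with a second grading $K=\bigoplus_{j\ge0}K_j$, finite in each degree, which $d'$ raises by one and $d''$ preserves. If $d'$ is exact at $K_j$ for all $j\ge1$, then the inclusion of $(K',d'')$, $K'=\ker d'\cap K_0$, is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Separating degrees gives $d'^2=0$ and $d'd''+d''d'=0$, so $K'$ is a subcomplex, and on $K/K'$ the map $d'$ is exact everywhere, injective for $j=0$. If $z\in K/K'$ is closed with top component $z_j$, then $d'z_j=0$. For $j=0$ this gives $z=0$. For $j\geq1$ write $z_j=d'w$; then $z-(d'+d'')w$ is closed with top component of degree at most $j-1$. So $K/K'$ is acyclic.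
\end{proof}

\begin{lemma}\label{lem:incl}
The two inclusions in \eqref{eq:chain} are quasi-isomorphisms modulo $\hbar$.
\end{lemma}

\begin{proof}
The homotopy $s$ of Lemma~\ref{lem:homotopy}, extended $S$-linearly, commutes with the $\mathcal L_i$. So $d_\omega$ is exact on invariants in $B$-degree $\ge1$, and its kernel in $B$-degree $0$ is $(S\otimes\mathcal X^{\mathrm{inv}})^{\mathfrak h}$, with $\mathcal X^{\mathrm{inv}}$ the left-invariant part. By Lemma~\ref{lem:stair}, $((S\otimes\mathcal X^{\mathrm{inv}})^{\mathfrak h},\delta+\kappa)$ includes quasi-isomorphically. On it $\mathcal L_i$ acts as $\theta_i^S+[X_i,\cdot]$. In total degree $n$ we have $2p\le n+1$, and the kernel of $\kappa$ at $p=0$ is $\mathfrak g_{\mathrm{cl}}/\hbar$ or $\mathfrak g_{\mathrm q}/\hbar$. By Lemma~\ref{lem:stair} it remains to show that $\kappa$ is exact for $p\ge1$.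

Let $\alpha_i=[\,\cdot\,,\lambda_i]$ and $\kappa'=\sum u^i\alpha_i$. On $S\otimes\mathcal X^k$, $\kappa=-(-1)^k\kappa'$, so we may replace $\kappa$ by $\kappa'$. On $\mathcal T$, $\alpha_i=\iota_{d\lambda_i}$; on $\mathcal D$,
\[
(\alpha_iP)(a_1,\dots,a_k)=\sum_{j=0}^k(-1)^jP(a_1,\dots,a_j,\lambda_i,a_{j+1},\dots,a_k).
\]
The $\alpha_i$ anticommute. On $\mathcal D$, a term in which $\lambda_i$ precedes $\lambda_j$, with $m$ and $n$ of the $a$'s before them, has sign $(-1)^{m+n}$ in $\alpha_j\alpha_iP$ and $(-1)^{m+n+1}$ in $\alpha_i\alpha_jP$. Let $\beta_j=\partial_j\wedge$ on $\mathcal T$, and $(\beta_jP)(a_0,\dots,a_k)=\partial_ja_0\cdot P(a_1,\dots,a_k)$ on $\mathcal D$. Then $\alpha_i\beta_j+\beta_j\alpha_i=\delta_{ij}$: on $\mathcal D$, inserting $\lambda_i$ in the first slot of $\beta_jP$ gives $\delta_{ij}P$, and the other insertions give $-\beta_j\alpha_iP$. Put $\sigma=\sum_j\frac\partial{\partial u^j}\beta_j$ and $\Xi=\sum_j\beta_j\alpha_j$. The operator $\sigma$ preserves left-invariance, and it commutes with $\theta_i^S+[X_i,\cdot]$,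 because $[\theta_i^S,\partial_{u^j}]=\sum_mc_{ij}^m\partial_{u^m}$ and $[X_i,\partial_j]=-\sum_kc_{ik}^j\partial_k$ give opposite contributions. On the $S^p$-part,
\[
\Pi:=\kappa'\sigma+\sigma\kappa'=\sum_{i,j}u^i\partial_{u^j}(\alpha_i\beta_j+\beta_j\alpha_i)+\sum_j\beta_j\alpha_j=p+\Xi .
\]
On $\mathcal T^{\mathrm{inv}}$ the operator $\Xi$ counts the factors $\partial_i$. On $\mathcal D$ the $\beta_j$ do not anticommute, but $\Xi$ still satisfies the same polynomial equation. Indeed $\alpha_i\Xi=\alpha_i-\sum_j\beta_j\alpha_i\alpha_j=(\Xi+1)\alpha_i$. Let $K_m\subset\mathcal X^{\mathrm{inv}}$ be the common kernel of all products of $m+1$ operators $\alpha_i$; then $K_{-1}=0$, and $K_l=\mathcal X^{\mathrm{inv}}$ since there are only $l$ anticommuting $\alpha_i$. For $P\in K_m$ we have $\alpha_{i_1}\cdots\alpha_{i_m}(\Xi-m)P=\Xi\alpha_{i_1}\cdots\alpha_{i_m}P=0$, so $(\Xi-m)K_m\subset K_{m-1}$ and $\prod_{m=0}^l(\Xi-m)=0$. For $p\ge1$ the number $-p$ is not a root, so there is a polynomial $\varphi_p$ with $\varphi_p(\Pi)\Pi=1$ on the $S^p$-part.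 Since $\kappa'^2=0$, $\Pi$ commutes with $\kappa'$. If $z$ is invariant of $S$-degree $p\ge1$ and $\kappa'z=0$, then $z=\varphi_p(\Pi)\kappa'\sigma z=\kappa'\varphi_p(\Pi)\sigma z$, and $\varphi_p(\Pi)\sigma z$ is invariant.
\end{proof}

\begin{lemma}\label{lem:hkr}
The chain map $\mathcal V_1$ is a quasi-isomorphism modulo $\hbar$.
\end{lemma}

\begin{proof}
Filter by the $C$-degree $2p+j$, which in total degree $n$ lies between $0$ and $n+1$. A filtered chain map that is a quasi-isomorphism on the associated graded complexes of such finite filtrations is a quasi-isomorphism. The operators $d_\omega,\kappa$ raise the $C$-degree, and so do the terms of $\mathcal V_1$ that contain $M_0\equiv\omega+\sum u^i\lambda_i$. The associated graded map is $\mathrm{hkr}:((C\otimes\mathcal T)^{\mathfrak h},0)\to((C\otimes\mathcal D)^{\mathfrak h},\delta)$, and we need the HKR theorem on invariants.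

In the constant frame of $W$, $\mathcal D^k=\mathcal O\otimes S(W)^{\otimes(k+1)}$, and $\delta$ is the $\mathcal O$-linear extension of a differential on the constant-coefficient operators $\bigoplus_kS(W)^{\otimes(k+1)}$, up to sign the cobar differential of the coalgebra $S(W)$. It is $GL(W)$-equivariant and preserves the total order. The HKR theorem says that $\mathrm{hkr}$ maps $\wedge W$ isomorphically onto its cohomology. For fixed $k$ and order we have finite-dimensional polynomial $GL(W)$-modules, which are completely reducible. So the cocycles are the direct sum of the coboundaries and $\mathrm{hkr}(\wedge W)$, and they have an invariant complement, which $\delta$ maps isomorphically onto the coboundaries. Let $\chi$ be the projection to $\wedge W$, and let $\eta$ be the inverse of $\delta$ on coboundaries and zero on the other two summands. These maps are equivariant, $\chi\circ\mathrm{hkr}=1$ and $1-\mathrm{hkr}\circ\chi=\delta\eta+\eta\delta$. Since $Y_i$ is linear, $[Y_i,aP]=Y_i(a)P+a[Y_i,P]$ with $[Y_i,\cdot]$ the $\mathfrak{gl}(W)$-action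 on constant-coefficient $P$. So $\chi$ and $\eta$, tensored with $\mathcal O$ and $C$, commute with the $\mathcal L_i$ and restrict to invariants.
\end{proof}

Complete reducibility is used here for $GL(W)$, not for $\mathfrak h$; the action of $\mathfrak h$ on symbols factors through $\mathfrak{gl}(W)$.

\subsection{Gauge classes}

Let $(V[\![\hbar]\!],\partial)$ be an $\hbar$-linear dgla and $L=\hbar V[\![\hbar]\!]$, filtered by $F_mL=\hbar^mV[\![\hbar]\!]$. The set $\mathrm{MC}(L)$ consists of the $\alpha\in L^1$ with $\partial\alpha+\frac12[\alpha,\alpha]=0$. The pro-unipotent group $\exp(L^0)$ acts on it by $\partial+\alpha\mapsto e^{\mathrm{ad}\,\psi}(\partial+\alpha)$, with $[\psi,\partial]=-\partial\psi$; the infinitesimal action is $[\psi,\alpha]-\partial\psi$.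

The filtered Goldman--Millson theorem \cite{DR} states: an $L_\infty$-morphism between complete filtered $L_\infty$-algebras $L=F_1L$, $L'=F_1L'$, compatible with the filtrations and whose linear part is a quasi-isomorphism $F_mL\to F_mL'$ for all $m\ge1$, induces a weak equivalence of the simplicial sets $\mathrm{MC}(L\,\widehat\otimes\,\Omega(\Delta^\bullet))$, where $\Omega(\Delta^n)$ denotes polynomial differential forms on the $n$-simplex. On vertices the induced map is $\alpha\mapsto\mathcal V(\alpha)$. For dglas, $\pi_0$ is the set of gauge classes. A $1$-simplex is $\alpha(t)+dt\,\psi(t)$, polynomial in $t$ at each order in $\hbar$, with $\alpha(t)\in\mathrm{MC}(L)$ and $\dot\alpha=-([\psi,\alpha]-\partial\psi)$. The ordered exponential $\Gamma(t)$ of $-\psi(t)$ in the gauge group gives a second solution $\Gamma(t)\cdot\alpha(0)$ of this differential equation, and solutions are unique by induction on the order in $\hbar$; so the ends are gauge equivalent. Conversely, $e^{t\,\mathrm{ad}\,\psi}(\partial+\alpha)-\partial-dt\,\psi$ is a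 $1$-simplex.

An $\hbar$-linear chain map that is a quasi-isomorphism modulo $\hbar$ is a quasi-isomorphism on every $F_m$: its cone is $\hbar$-adically complete with acyclic graded pieces, so cocycles are made exact order by order. Lemmas~\ref{lem:incl} and~\ref{lem:hkr} therefore allow us to apply the theorem to each arrow of \eqref{eq:chain}:
\begin{equation}\label{eq:MC}
\mathrm{MC}(\hbar\mathfrak g_{\mathrm{cl}})/\text{gauge}\;\cong\;\mathrm{MC}(\hbar\mathfrak g_{\mathrm q})/\text{gauge}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]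
\emph{Classical side.} A degree-$1$ element of $\hbar\mathfrak g_{\mathrm{cl}}$ is $\hbar r_\hbar^L$ with $r_\hbar\in(\mathcal A\otimes\wedge^2\mathfrak g)^{\mathfrak h}[\![\hbar]\!]$. The Maurer--Cartan equation says $[\pi_0+r_\hbar^L,\pi_0+r_\hbar^L]=0$, which by Proposition~\ref{prop:poisson} is \eqref{eq:cdybe}. The gauge group and its action are those in the statement.

\emph{Quantum side.} An element $P\in\hbar\mathfrak g_{\mathrm q}^1$ is Maurer--Cartan if and only if $m=m_0+P$ is associative. The conditions defining $\mathfrak g_{\mathrm q}$ say that $m$ is left-invariant, $[X_i,m]=0$ and $[m,\lambda_i]=\hbar X_i$. So Maurer--Cartan elements are the products $m$ for which $(m,\lambda)$ is a Hamiltonian star product. By \eqref{eq:gerst}, gauge equivalences from $m$ to $m'$ are the algebra isomorphisms $E=\mathrm{id}+O(\hbar)$, series of differential operators, that commute with $\xi^R,X_i$ and fix the $\lambda_i$; these are the conditions for $\log E\in\hbar\mathfrak g_{\mathrm q}^0$. By Proposition~\ref{prop:dictionary} every twist $F$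 gives a Maurer--Cartan element $\bullet_F-m_0$, and by Proposition~\ref{prop:normal} with $J=\lambda$ every Maurer--Cartan element is gauge equivalent to one of these. It remains to show that $\bullet_F$ and $\bullet_{F'}$ are gauge equivalent if and only if $F\sim F'$.

Let $E$ be a gauge equivalence from $\bullet_F$ to $\bullet_{F'}$. Then $E(1)=1$, and $E$ preserves $\mathcal A[\![\hbar]\!]$, on which both products are $\star$. As $E$ fixes the $\lambda_i$, it is the identity on polynomials, hence on $\mathcal A$. Thus $E(a\triangleleft f)=E(a\bullet_Ff)=E(a)\triangleleft f$. By \eqref{eq:faithful} and \eqref{eq:Xinv}, $E(g)=T^Lg$ with $T=\sum_\gamma\tau_\gamma t_\gamma\in1+\hbar(\mathcal A\otimes U(\mathfrak g))^{\mathfrak h}[\![\hbar]\!]$, and $\varepsilon(T)=E(1)=1$. With $F=\sum\phi_\alpha\,y_\alpha\otimes z_\alpha$ and \eqref{eq:LMR},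
\begin{align*}
E(g_1\bullet_Fg_2)&=\sum_\alpha E\big((y_\alpha^Lg_1)(z_\alpha^Lg_2)\big)\triangleleft\phi_\alpha=(\Delta T*F)^L(g_1,g_2),\\
E(g_1)\bullet_{F'}E(g_2)&=\sum_{\beta,\gamma,I}\frac{\hbar^{|I|}}{|I|!}\big(t_\beta^Lg_1\bullet_{F'}h_I^Lt_\gamma^Lg_2\big)\triangleleft(\partial_I\tau_\beta\star\tau_\gamma)\\&=\big(F'*T_1(\lambda+\hbar h^{(2)})*T_2(\lambda)\big)^L(g_1,g_2).
\end{align*}
So $F\sim F'$.

Conversely, given $T$ as in the statement, put $E(gf)=(T^Lg)\triangleleft f$. This is a series of left-invariant differential operators, $E=\mathrm{id}+O(\hbar)$, it commutes with $\triangleleft f$, and $E(\lambda_i)=\lambda_i$ since $T^L1=1$. It commutes with $X_i$ by the invariance of $T$ and \eqref{eq:Xrules}. By \eqref{eq:lr} it commutes with $\lambda_i\triangleright$, hence with $f\triangleright$ for all $f$. The displayed computation used only these properties, so the hypothesis gives $E(g_1\bullet_Fg_2)=E(g_1)\bullet_{F'}E(g_2)$. Applying $\triangleleft f_2$ gives $E(g_1\bullet_Fb)=E(g_1)\bullet_{F'}E(b)$ for all $b$. Finally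
\[
E\big((g_1\triangleleft f_1)\bullet_Fb\big)=E(g_1)\bullet_{F'}\big(f_1\triangleright E(b)\big)=E(g_1\triangleleft f_1)\bullet_{F'}E(b).
\]
So $E$ is a gauge equivalence, and \eqref{eq:MC} is the required bijection.

\emph{Leading terms.} Suppose $[r_\hbar]$ corresponds to $[F]$, and put $M_\hbar=M_0+\hbar r_\hbar^L$. Following \eqref{eq:chain}, $\Gamma_0$ composed with a gauge transformation of $\hbar\mathfrak M'_{\mathrm q}$ takes $\mathbf d+\mu+\mathcal U(M_\hbar)$ to $\mathbf d+\omega+\bullet_F+\sum u^i\lambda_i$. The proof of Lemma~\ref{lem:Q} applies to $M_\hbar$: the element $\mathcal U(M_\hbar)$ is a solution whose $S^0\otimes B^0$-component at order $\hbar$ is $\mathrm{hkr}(\pi_0+r_0^L)$. By Lemma~\ref{lem:gauge} this component changes only by symmetric operators. So the first-order commutator of $\bullet_F$ is the bracket of $\pi_{r_0}$, and evaluating on $(g_1,g_2)$ gives $F_1-F_1^{21}=r_0$.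
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dol} Dolgushev, Adv. Math. 191 (2005).

\bibitem{DR} Dolgushev and Rogers, J. Algebra 430 (2015).

\bibitem{Kon} Kontsevich, \emph{Deformation quantization of Poisson manifolds}, Lett. Math. Phys. 66 (2003).

\bibitem{Xu} Ping Xu, \emph{Quantum dynamical Yang-Baxter equation over a nonabelian base}, arXiv:math/0104071 (2001).

\end{thebibliography}
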